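\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}
\newtheorem*{conjecture}{Conjecture}

\title{Failure of cotype in Runde's algebras $B_p(G)$}


\begin{abstract}
Runde's algebra $B_p(G)$, $1<p<\infty$, consists of the coefficient functions of isometric representations of a locally compact group $G$ on subspaces of quotients of $L_p$ spaces. For $p=2$ it is the Fourier--Stieltjes algebra, which has cotype $2$, and it was conjectured that $B_p(G)$ has cotype $\max(p,p')$ in general. We disprove this. If $p\neq2$, then $B_p(G)$ has no finite cotype whenever $G$ is non-discrete, or is discrete with an element of infinite order, or is discrete with finite subquotients of unbounded order. For $p\ne2$ some infinite discrete groups, such as Tarski monsters, are left undecided. The core of the argument is a convex combination of $2\times2$ matrices, whose tensor powers also show that the projective tensor product $\ell_{p'}\widehat\otimes\,\ell_p$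 has no finite cotype for $p\ne2$.
\end{abstract}

\section{The question and the answer}

\subsection{Coefficient functions and cotype}

Let $G$ be a locally compact group, let $1<p<\infty$, and let $p'$ be the conjugate index, $\frac1p+\frac1{p'}=1$. Scalars are complex, and $\langle\cdot,\cdot\rangle$ is the bilinear duality pairing. Let $SQ_p$ be the class of Banach spaces that are isometrically isomorphic to subspaces of quotients of $L_p$ spaces. A \emph{representation} of $G$ on $E\in SQ_p$ is a homomorphism $\pi$ from $G$ into the group of invertible isometries of $E$ that is continuous for the strong operator topology. Runde's algebra $B_p(G)$ is the set of functions on $G$ of the form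
\begin{equation}\label{eq:coefficient}
a(s)=\langle\mu,\pi(s)x\rangle\qquad(s\in G),
\end{equation}
where $\pi$ is a representation on some $E\in SQ_p$, $x\in E$ and $\mu\in E'$. Its norm is $\|a\|_{B_p}=\inf\|\mu\|\,\|x\|$, the infimum being over all ways of writing $a$ as in \eqref{eq:coefficient}. Runde showed that $B_p(G)$ is a commutative Banach algebra under pointwise operations; we use only that it is a Banach space. Since $|\langle\mu,\pi(s)x\rangle|\le\|\mu\|\,\|x\|$,
\begin{equation}\label{eq:sup}
\|a\|_\infty\le\|a\|_{B_p}\qquad(a\in B_p(G)).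
\end{equation}
(We follow Herz's conventions; compared with Runde's, $p$ and $p'$ are sometimes exchanged. Our results cover all $p\ne2$, with constants that are the same for $p$ and $p'$, so this is immaterial.)

A Banach space $X$ has \emph{cotype} $q$, where $2\le q<\infty$, if there is a constant $C$ such that for all $n$ and all $x_1,\dots,x_n\in X$
\begin{equation}\label{eq:cotype}
\Big(\sum_{k=1}^n\|x_k\|^q\Big)^{1/q}\le C\Big(\mathbb E\Big\|\sum_{k=1}^n\varepsilon_kx_k\Big\|^2\Big)^{1/2},
\end{equation}
with independent random signs $\varepsilon_k$. Thus cotype says that random signed sums of many large vectors cannot stay small. Cotype $q$ implies cotype $q_1$ for every $q_1\ge q$.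

For $p=2$ the algebra $B_2(G)$ is the Fourier--Stieltjes algebra $B(G)$, the predual of a von Neumann algebra, and it is known to have cotype $2$. For general $p$, the vector $x$ in \eqref{eq:coefficient} lives in a space built from $L_p$ and $\mu$ in one built from $L_{p'}$. The spaces $L_p$ and $L_{p'}$ have cotype $\max(p,2)$ and $\max(p',2)$, and the worse of the two is $\max(p,p')$. So the following conjecture, posed in \cite{Daws}, is a natural guess.

\begin{conjecture}
For every locally compact group $G$ and every $1<p<\infty$, Runde's algebra $B_p(G)$ has cotype $\max(p,p')$.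
\end{conjecture}

We shall see that this fails for every $p\neq2$ and a large class of groups, which includes $\mathbb Z$, and that for these $p$ and $G$ no other finite exponent can replace $\max(p,p')$. The obstruction to finite cotype that we use is elementary.

\begin{lemma}\label{lem:nocotype}
Let $X$ be a Banach space and $K$ a constant. Suppose that for every $n$ there are $x_1,\dots,x_n\in X$ with $\|x_k\|\ge1$ for all $k$ and $\|\sum_k\pm x_k\|\le K$ for all choices of signs. Then $X$ has cotype $q$ for no $q<\infty$.
\end{lemma}

\begin{proof}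
Inequality \eqref{eq:cotype} would give $n^{1/q}\le CK$ for every $n$, which is impossible.
\end{proof}

\subsection{Results}

For $p\ne2$ put
\begin{equation}\label{eq:rhop}
\rho_p=\frac12\sup_{r>0}\frac{r^{p-1}-r^{3-p}}{1+r^p}.
\end{equation}
The quotient is positive exactly when $r^{p-2}>1$, that is, for $r>1$ if $p>2$ and for $r<1$ if $p<2$; hence $\rho_p>0$. It is at most $r^{p-1}/(1+r^p)\le1$, so $\rho_p\le\frac12$. The substitution $r=s^{-(p-1)}$ turns the quotient for $p'$ into that for $p$, so $\rho_{p'}=\rho_p$.

We consider the following condition on $G$.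
\begin{quote}
$(*)$ For every $m$ there are an open subgroup $H\le G$, a closed normal subgroup $N\lhd H$, and an abelian subgroup $A\le H/N$ with $|A|\ge m$.
\end{quote}

\begin{theorem}\label{thm:main}
Let $p\ne2$ and let $G$ satisfy $(*)$. For every $n$ there are $a_1,\dots,a_n\in B_p(G)$ with
\[
\|a_k\|_{B_p}\ge\|a_k\|_\infty\ge1,\qquad
\Big\|\sum_{k=1}^nz_ka_k\Big\|_{B_p}\le\rho_p^{-1}\max_k|z_k|\quad(z\in\mathbb C^n).
\]
Hence $B_p(G)$ has no finite cotype; in particular it does not have cotype $\max(p,p')$.
\end{theorem}

\begin{theorem}\label{thm:groups}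
Condition $(*)$ holds in each of the following cases.
\begin{enumerate}
\item[\textup{(i)}] $G$ is not discrete.
\item[\textup{(ii)}] $G$ is discrete and has an element of infinite order.
\item[\textup{(iii)}] $G$ is discrete and has subquotients $H/N$ that are finite of arbitrarily large order; for example, $G$ is infinite and locally finite, or infinite and residually finite.
\end{enumerate}
\end{theorem}

Case (i) covers all infinite compact groups, $\mathbb R$, and all Lie groups of positive dimension.

\begin{corollary}\label{cor:equiv}
For $G$ satisfying $(*)$ the following are equivalent: $B_p(G)$ has cotype $\max(p,p')$; $B_p(G)$ has finite cotype; $p=2$.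
\end{corollary}

\begin{proof}
The first property implies the second, the second implies $p=2$ by Theorem~\ref{thm:main}, and $B_2(G)=B(G)$ has cotype $2$.
\end{proof}

Some condition on $G$ is needed: if $G$ is finite, then $B_p(G)$ is finite-dimensional, hence isomorphic to a Hilbert space, and has cotype $2$ and so every cotype $q\ge2$. What lies between finite groups and $(*)$ is discussed in Remark~\ref{rem:open}.

The Banach space fact behind Theorem~\ref{thm:main} does not involve groups. Recall that the projective tensor product $X\widehat\otimes\,Y$ is the completion of $X\otimes Y$ in the norm $\inf\{\sum_i\|x_i\|\,\|y_i\|\}$, the infimum being over all finite representations $\sum_ix_i\otimes y_i$ of the given tensor.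

\begin{theorem}\label{thm:tensor}
For $1<p<\infty$, $p\ne2$, the space $\ell_{p'}\widehat\otimes\,\ell_p$ has no finite cotype.
\end{theorem}

For $p=2$ this space is the trace class, which has cotype $2$.

\subsection{The idea}

We look for many functions in $B_p(G)$ that are not small but whose signed sums all are. Here a function is small if it comes from a pair $(\mu,x)$ with $\|\mu\|\,\|x\|\le1$, or is a convex combination of such functions. The analogous objects without a group are matrices of projective norm at most $1$, that is, roughly, convex combinations of rank-one matrices $\eta\otimes\xi$ with $\|\eta\|_{p'}\|\xi\|_p\le1$. These allow product constructions: a tensor product of $n$ such $2\times2$ matrices is a $2^n\times2^n$ matrix of the same kind, indexed by the cube $\{0,1\}^n$.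

We therefore seek a $2\times2$ matrix $Q(z)$ that depends \emph{holomorphically} on a parameter $z$ in a disc and has projective norm at most $1$ on this disc. The linear part of $Q(z_1)\otimes\cdots\otimes Q(z_n)$ in $(z_1,\dots,z_n)$ is then controlled by Cauchy's formula, with no loss in $n$. For $p\ne2$ such a $Q$ exists, of the form $\frac12I+zE_{10}$. Finally, commuting group elements $s_1,\dots,s_n$ turn the linear part into a combination $\sum_kz_ka_k$ of functions with $a_k(s_k)=1$.

\section{The smallest case}

\subsection{Projective norms of matrices}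

For a finite set $S$ we consider complex matrices $A=(A_{st})_{s,t\in S}$. For vectors $\eta,\xi\in\mathbb C^S$ let $\eta\otimes\xi$ be the rank-one matrix $(\eta_s\xi_t)_{s,t}$. Put
\[
\|A\|_\wedge=\inf\Big\{\sum_i\|\eta^{(i)}\|_{p'}\|\xi^{(i)}\|_p:\ A=\sum_i\eta^{(i)}\otimes\xi^{(i)}\ \text{(finite sum)}\Big\},
\]
the projective norm of $\ell_{p'}(S)\widehat\otimes\,\ell_p(S)$. We need two facts about it.

First, if $T$ is an operator on $\ell_p(S)$ with matrix $(T_{st})$, then
\begin{equation}\label{eq:pairing}
\langle T,A\rangle:=\sum_{s,t}T_{st}A_{st}\quad\text{satisfies}\quad|\langle T,A\rangle|\le\|T\|\,\|A\|_\wedge,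
\end{equation}
because $\langle T,\eta\otimes\xi\rangle=\langle\eta,T\xi\rangle$.

Second, if $A$ is indexed by $S$ and $B$ by $S'$, and $A\otimes B$ is indexed by $S\times S'$, then
\begin{equation}\label{eq:mult}
\|A\otimes B\|_\wedge\le\|A\|_\wedge\|B\|_\wedge .
\end{equation}
Indeed, if $A=\sum_i\eta^{(i)}\otimes\xi^{(i)}$ and $B=\sum_j\sigma^{(j)}\otimes\tau^{(j)}$, then $A\otimes B$ is the sum over $i,j$ of the rank-one matrices with vectors $(\eta^{(i)}_s\sigma^{(j)}_{s'})$ and $(\xi^{(i)}_t\tau^{(j)}_{t'})$ on $S\times S'$, and the $p$- and $p'$-norms of such product vectors are products of norms.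

Index $2\times2$ matrices by $\{0,1\}$, and let $E_{ij}$ be the matrix units. Our basic $2\times2$ matrices are, for $x\in\mathbb C\setminus\{0\}$,
\begin{equation}\label{eq:M}
M(x)=\frac1{1+|x|^p}\begin{pmatrix}1&x\\|x|^{p-2}\bar x&|x|^p\end{pmatrix}
=\frac1{1+|x|^p}\begin{pmatrix}1\\|x|^{p-2}\bar x\end{pmatrix}\otimes\begin{pmatrix}1\\x\end{pmatrix}.
\end{equation}
The vector $(1,|x|^{p-2}\bar x)$ is, up to scaling, the functional that norms $(1,x)$. Since $(p-1)p'=p$, the two vectors have norms $(1+|x|^p)^{1/p'}$ in $\ell_{p'}^2$ and $(1+|x|^p)^{1/p}$ in $\ell_p^2$, so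
\begin{equation}\label{eq:Mnorm}
\|M(x)\|_\wedge\le1 .
\end{equation}

\subsection{Two functions on $\mathbb Z$ for $p=4$}\label{sub:p4}

Before the general argument we carry it out for $p=4$, $n=2$ and $G=\mathbb Z$, where everything can be written down. The matrices with $|x|=2$ and with $|x|=\frac12$ are, for unimodular $\omega$ and $\omega'$,
\[
M(2\omega)=\frac1{17}\begin{pmatrix}1&2\omega\\8\bar\omega&16\end{pmatrix},\qquad
M(\tfrac12\omega')=\frac1{17}\begin{pmatrix}16&8\omega'\\2\bar\omega'&1\end{pmatrix}.
\]
The off-diagonal entries of each have \emph{different} sizes, and the inversion $|x|\mapsto|x|^{-1}$ exchanges the two sizes and also the two diagonal entries. So in a suitable average the upper off-diagonal entry cancels while the lower one survives. Concretely, let $\kappa=\frac14(-1+i\sqrt{15})$, so that $|\kappa|=1$ and $\kappa+\bar\kappa=-\frac12$. In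
\[
\tfrac12M(2)+\tfrac14M(\tfrac12\kappa)+\tfrac14M(\tfrac12\bar\kappa)
\]
both diagonal entries are $\frac12\cdot\frac1{17}+\frac12\cdot\frac{16}{17}=\frac12$. The upper entry is $\frac12\cdot\frac2{17}-\frac18\cdot\frac8{17}=0$, and the lower entry is $\frac12\cdot\frac8{17}-\frac18\cdot\frac2{17}=\frac{15}{68}$. Hence $\|\frac12I+\frac{15}{68}E_{10}\|_\wedge\le1$. Replacing the argument $x$ of each of the three matrices by $\theta x$, with $|\theta|=1$, multiplies the lower entry of the average by $\bar\theta$ and leaves its other entries unchanged. By convexity,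
\[
\big\|Q(z)\big\|_\wedge\le1\quad\text{for }|z|\le\tfrac{15}{68},\qquad Q(z):=\tfrac12I+zE_{10}.
\]

Now let $|z_1|,|z_2|\le\frac{15}{68}$. By \eqref{eq:mult} the matrix
\[
Q(z_1)\otimes Q(z_2)=\tfrac14I\otimes I+\tfrac12\big(z_1E_{10}\otimes I+z_2I\otimes E_{10}\big)+z_1z_2E_{10}\otimes E_{10}
\]
has projective norm at most $1$, and so has the matrix obtained from it by replacing $(z_1,z_2)$ by $(-z_1,-z_2)$. Half the difference of the two is
\[
\tfrac12\big(z_1E_{10}\otimes I+z_2I\otimes E_{10}\big)=\frac12\begin{pmatrix}0&0&0&0\\z_1&0&0&0\\z_2&0&0&0\\0&z_2&z_1&0\end{pmatrix},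
\]
where the index $(\varepsilon_1,\varepsilon_2)$ is listed in the order of the number $\varepsilon_1+2\varepsilon_2\in\{0,1,2,3\}$. This matrix has projective norm at most $1$.

To pass to functions on $\mathbb Z$, let $\mathbb Z$ act on $\ell_4(\mathbb Z)$ by translations, $\lambda(u)e_j=e_{u+j}$. For a $4\times4$ matrix $A$ the function
\[
u\mapsto\sum_{i,j=0}^3A_{ij}\langle e_i,\lambda(u)e_j\rangle=\sum_{i-j=u}A_{ij}
\]
sums $A$ along its diagonals. A rank-one $A=\eta\otimes\xi$ gives the coefficient with $\mu=\sum\eta_ie_i$ and $x=\sum\xi_je_j$, so by the triangle inequality the $B_4(\mathbb Z)$-norm of this function is at most $\|A\|_\wedge$. The diagonal sums of the matrix displayed above are $z_1$ for $u=1$, $z_2$ for $u=2$, and $0$ otherwise. Rescaling, we get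
\[
\|z_1\delta_1+z_2\delta_2\|_{B_4(\mathbb Z)}\le\tfrac{68}{15}\max(|z_1|,|z_2|).
\]
For two functions this is weaker than the triangle inequality. The point is that no step costs anything when more factors are used: the constant $\frac{68}{15}$ will serve for every $n$.

\section{The matrix lemma and its tensor powers}

The first lemma carries out the averaging of Subsection~\ref{sub:p4} for general $p\ne2$.

\begin{lemma}\label{lem:two}
Let $p\ne2$, let $r>0$ with $r^{p-2}>1$, and let $\rho=\frac12\,\frac{r^{p-1}-r^{3-p}}{1+r^p}>0$. If $|z|\le\rho$, then $Q(z)=\frac12I+zE_{10}$ lies in the convex hull of the matrices $M(x)$, $x\in\mathbb C\setminus\{0\}$; in particular $\|Q(z)\|_\wedge\le1$.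
\end{lemma}

\begin{proof}
Put $\alpha=\frac r{1+r^p}$ and $\beta=\frac{r^{p-1}}{1+r^p}$. Then $\beta>\alpha>0$ and
\[
\frac{\beta^2-\alpha^2}{2\beta}=\frac{r^{2p-2}-r^2}{2r^{p-1}(1+r^p)}=\rho .
\]
For $|\omega|=1$ the definition \eqref{eq:M} gives
\[
M(r\omega)=\begin{pmatrix}\frac1{1+r^p}&\alpha\omega\\\beta\bar\omega&\frac{r^p}{1+r^p}\end{pmatrix},\qquad
M(r^{-1}\omega)=\begin{pmatrix}\frac{r^p}{1+r^p}&\beta\omega\\\alpha\bar\omega&\frac1{1+r^p}\end{pmatrix};
\]
for the second matrix, multiply numerator and denominator in \eqref{eq:M} by $r^p$.

Suppose first that $|z|=\rho$, and write $z=\rho\bar\omega$ with $|\omega|=1$. Since $0<\alpha/\beta<1$, there is a unimodular $\kappa$ with $\kappa+\bar\kappa=-2\alpha/\beta$. Consider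
\[
\tfrac12M(r\omega)+\tfrac14M(r^{-1}\kappa\omega)+\tfrac14M(r^{-1}\bar\kappa\omega).
\]
Both diagonal entries equal $\frac12\big(\frac1{1+r^p}+\frac{r^p}{1+r^p}\big)=\frac12$. The upper entry is $\frac12\alpha\omega+\frac14\beta(\kappa+\bar\kappa)\omega=0$. The lower entry is $\frac12\beta\bar\omega+\frac14\alpha(\kappa+\bar\kappa)\bar\omega=\frac12\bar\omega\big(\beta-\frac{\alpha^2}\beta\big)=\rho\bar\omega=z$. So the average is $Q(z)$.

If $|z|<\rho$, then $z$ lies on a segment $[-z_0,z_0]$ with $|z_0|=\rho$, and $Q(z)$ is a convex combination of $Q(z_0)$ and $Q(-z_0)$. The norm bound follows from \eqref{eq:Mnorm}.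
\end{proof}

\begin{remark}\label{rem:p2}
For $p=2$ we have $\alpha=\beta$ for every $r$, and the cancellation removes everything. This is not an accident of the proof. For $p=2$ the norm $\|\cdot\|_\wedge$ is the trace norm, which for $2\times2$ matrices is $\sigma_1+\sigma_2$ with the singular values $\sigma_1,\sigma_2$. For $Q(z)$ we have $\sigma_1\sigma_2=|\det Q(z)|=\frac14$ and $\sigma_1^2+\sigma_2^2=\frac12+|z|^2$, so $\|Q(z)\|_\wedge=\sqrt{1+|z|^2}>1$ for $z\ne0$. If $|z_k|\le n^{-1/2}$ for all $k$, then $\prod_k\|Q(z_k)\|_\wedge\le(1+\frac1n)^{n/2}\le\sqrt e$, and the argument below bounds the signed sums only by $\sqrt{en}$. Up to a constant this is the best possible, since cotype $2$ forces the mean size of signed sums of $n$ vectors of norm at least $1$ to be at least of order $\sqrt n$.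
\end{remark}

Let $\Omega_n=\{0,1\}^n$, and for $1\le k\le n$ let
\[
A_k=\tfrac12I\otimes\cdots\otimes\tfrac12I\otimes E_{10}\otimes\tfrac12I\otimes\cdots\otimes\tfrac12I\qquad(E_{10}\text{ in position }k),
\]
a matrix indexed by $\Omega_n$. Write $1_k\in\Omega_n$ for the $k$-th unit vector. The entry $(A_k)_{\varepsilon'\varepsilon}$ is $2^{-(n-1)}$ if $\varepsilon_k=0$ and $\varepsilon'=\varepsilon+1_k$, and $0$ otherwise; so $A_k$ is carried by the $2^{n-1}$ edges of the cube in direction $k$.

\begin{proposition}\label{prop:cube}
Let $p\ne2$. For all $n$ and all $z\in\mathbb C^n$,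
\[
\max_k|z_k|\le\Big\|\sum_{k=1}^nz_kA_k\Big\|_\wedge\le\rho_p^{-1}\max_k|z_k| .
\]
\end{proposition}

\begin{proof}
\emph{Upper bound.} Fix $r$ and $\rho$ as in Lemma~\ref{lem:two}, and let $|z_k|\le\rho$ for all $k$. For $|\zeta|\le1$ put
\[
P(\zeta)=Q(\zeta z_1)\otimes\cdots\otimes Q(\zeta z_n)=\sum_{m=0}^n\zeta^mB_m .
\]
By \eqref{eq:mult} and Lemma~\ref{lem:two}, $\|P(\zeta)\|_\wedge\le1$. The term of degree one arises by choosing $\zeta z_kE_{10}$ in one factor and $\frac12I$ in all others, so $B_1=\sum_kz_kA_k$. With $\omega=e^{2\pi i/(n+1)}$, the orthogonality relations for roots of unity give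
\[
B_1=\frac1{n+1}\sum_{j=0}^n\omega^{-j}P(\omega^j),
\]
and hence $\|B_1\|_\wedge\le1$. By homogeneity $\|\sum_kz_kA_k\|_\wedge\le\rho^{-1}\max_k|z_k|$ for all $z\in\mathbb C^n$. The $A_k$ do not depend on $r$, so we may take the supremum of $\rho$ over all $r$ with $r^{p-2}>1$, which is $\rho_p$.

\emph{Lower bound.} Let $T_k=I\otimes\cdots\otimes E_{10}\otimes\cdots\otimes I$ with $E_{10}$ in position $k$. As an operator on $\ell_p(\Omega_n)$ it sends the basis vector at $\varepsilon$ to the one at $\varepsilon+1_k$ if $\varepsilon_k=0$, and to $0$ otherwise; so $\|T_k\|=1$. Moreover $\langle T_k,A_k\rangle=2^{n-1}\cdot2^{-(n-1)}=1$. If $j\ne k$, then $\langle T_k,A_j\rangle=0$, because in position $k$ one matrix has the factor $E_{10}$ and the other a diagonal factor. By \eqref{eq:pairing}, $|z_k|=|\langle T_k,\sum_jz_jA_j\rangle|\le\|\sum_jz_jA_j\|_\wedge$.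
\end{proof}

The cancellation of the $E_{01}$ entry in Lemma~\ref{lem:two} is essential to this argument. With $Q(z)=\frac12I+zE_{10}+c\bar zE_{01}$, $c\ne0$, the dependence on $z$ would be only real-linear. The tensor product would be a polynomial in $\zeta$ only for real $\zeta$, and so would be under control only on $[-1,1]$, where a polynomial of degree $n$ bounded by $1$ may have linear coefficient of modulus $n$ (the Chebyshev polynomial with $n$ odd).

\begin{proof}[Proof of Theorem~\ref{thm:tensor}]
Choose $2^n$ coordinates in $\mathbb N$ and identify them with $\Omega_n$. Inclusions and coordinate projections are contractions on $\ell_p$ and $\ell_{p'}$, and tensor products of contractions are contractions for the projective norm. Hence $\ell_{p'}(\Omega_n)\widehat\otimes\,\ell_p(\Omega_n)$ embeds isometrically in $\ell_{p'}\widehat\otimes\,\ell_p$. By Proposition~\ref{prop:cube}, Lemma~\ref{lem:nocotype} applies to $A_1,\dots,A_n$ with $K=\rho_p^{-1}$.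
\end{proof}

\section{From the cube to a group}

Let $L$ be a locally compact group, $|\cdot|$ a left Haar measure, and $\lambda(u)f(t)=f(u^{-1}t)$ the left regular representation on $L_p(L)$. It is isometric and, as $p<\infty$, strongly continuous; and $L_p(L)\in SQ_p$. We transport Proposition~\ref{prop:cube} by placing the cube $\Omega_n$ in $L$ through products of group elements. Left multiplication by $s_k$ should move the cube along its edges in direction $k$, and this is what commutativity provides.

\begin{proposition}\label{prop:commuting}
Let $p\ne2$, and let $s_1,\dots,s_n\in L$ commute, with the $2^n$ products $s^\varepsilon=s_1^{\varepsilon_1}\cdots s_n^{\varepsilon_n}$ $(\varepsilon\in\Omega_n)$ distinct. Then there are $a_1,\dots,a_n\in B_p(L)$ with $a_k(s_k)=1$ and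
\[
\Big\|\sum_{k=1}^nz_ka_k\Big\|_{B_p(L)}\le\rho_p^{-1}\max_k|z_k|\qquad(z\in\mathbb C^n).
\]
If $L$ is discrete, one can take $a_k=\delta_{s_k}$.
\end{proposition}

\begin{proof}
The sets $s^\varepsilon V$ are pairwise disjoint as soon as $VV^{-1}$ avoids the finitely many elements $(s^{\varepsilon'})^{-1}s^\varepsilon\ne e$ with $\varepsilon\neq\varepsilon'$. So there is a relatively compact open neighborhood $V$ of $e$ for which they are disjoint; if $L$ is discrete we take $V=\{e\}$. Put
\[
e_\varepsilon=|V|^{-1/p}1_{s^\varepsilon V}\in L_p(L),\qquad e'_\varepsilon=|V|^{-1/p'}1_{s^\varepsilon V}\in L_{p'}(L).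
\]
By disjointness and left invariance, $\|\sum_\varepsilon\xi_\varepsilon e_\varepsilon\|_p=\|\xi\|_p$ and $\|\sum_\varepsilon\eta_\varepsilon e'_\varepsilon\|_{p'}=\|\eta\|_{p'}$ for $\xi,\eta\in\mathbb C^{\Omega_n}$. For a matrix $A$ indexed by $\Omega_n$ define
\[
\Phi(A)(u)=\sum_{\varepsilon',\varepsilon}A_{\varepsilon'\varepsilon}\langle e'_{\varepsilon'},\lambda(u)e_\varepsilon\rangle\qquad(u\in L).
\]
The map $\Phi$ is linear, and $\Phi(\eta\otimes\xi)$ is the coefficient of $\lambda$ with functional $\sum\eta_{\varepsilon'}e'_{\varepsilon'}$ and vector $\sum\xi_\varepsilon e_\varepsilon$. Hence $\|\Phi(\eta\otimes\xi)\|_{B_p}\le\|\eta\|_{p'}\|\xi\|_p$. By the triangle inequality in $B_p(L)$, $\|\Phi(A)\|_{B_p}\le\|A\|_\wedge$ for every $A$. Put $a_k=\Phi(A_k)$. The norm estimate now follows from Proposition~\ref{prop:cube}.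

By the description of the entries of $A_k$,
\[
a_k(u)=2^{-(n-1)}\sum_{\varepsilon:\,\varepsilon_k=0}\langle e'_{\varepsilon+1_k},\lambda(u)e_\varepsilon\rangle .
\]
Let $\varepsilon_k=0$. Since the $s_j$ commute, $s_ks^\varepsilon=s^{\varepsilon+1_k}$, so $\lambda(s_k)e_\varepsilon=e_{\varepsilon+1_k}$, and $\langle e'_{\varepsilon+1_k},e_{\varepsilon+1_k}\rangle=1$. So for $u=s_k$ all $2^{n-1}$ summands equal $1$, whence $a_k(s_k)=1$. If $L$ is discrete and $V=\{e\}$, a summand is nonzero if and only if $us^\varepsilon=s^{\varepsilon+1_k}=s_ks^\varepsilon$, that is, $u=s_k$; so $a_k=\delta_{s_k}$.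
\end{proof}

Commutativity entered only through $s_ks^\varepsilon=s^{\varepsilon+1_k}$. Without it the norm estimate for the $a_k$ persists, but in $a_k(s_k)$ the terms need no longer add up to something of size one.

The case $L=\mathbb Z$, $s_k=2^{k-1}$, already settles the conjecture: the $2^n$ sums are the integers $0,\dots,2^n-1$, so for $p\ne2$
\[
\Big\|\sum_{k=1}^nz_k\delta_{2^{k-1}}\Big\|_{B_p(\mathbb Z)}\le\rho_p^{-1}\max_k|z_k|,
\]
while $\|\delta_{2^{k-1}}\|_{B_p}\ge1$ by \eqref{eq:sup}. By Lemma~\ref{lem:nocotype}, $B_p(\mathbb Z)$ has no finite cotype. In general, suitable elements $s_k$ exist in every sufficiently large abelian group.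

\begin{lemma}\label{lem:dissociate}
If $A$ is an abelian group with $|A|\ge3^n$, there are $s_1,\dots,s_n\in A$ with all $s^\varepsilon$ $(\varepsilon\in\Omega_n)$ distinct. If $A$ is infinite, there is an infinite sequence all of whose finite initial segments have this property.
\end{lemma}

\begin{proof}
We choose the elements successively. Given $s_1,\dots,s_{k-1}$ with distinct products (for $k=1$ the only product is $e$), let $D=\{s^\varepsilon(s^{\varepsilon'})^{-1}:\varepsilon,\varepsilon'\in\Omega_{k-1}\}$. As $A$ is abelian, $s^\varepsilon(s^{\varepsilon'})^{-1}$ depends only on $\varepsilon-\varepsilon'\in\{-1,0,1\}^{k-1}$, so $D$ has at most $3^{k-1}$ elements. If $3^{k-1}<|A|$, which holds for $k\le n$ in the first case and for all $k$ in the second, we can choose $s_k\in A\setminus D$. Suppose $s^\varepsilon s_k^b=s^{\varepsilon'}s_k^c$ with $b,c\in\{0,1\}$. If $b\ne c$, then $s_k$ would be $s^{\varepsilon'}(s^\varepsilon)^{-1}$ or $s^\varepsilon(s^{\varepsilon'})^{-1}$, an element of $D$. So $b=c$, and then $\varepsilon=\varepsilon'$.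
\end{proof}

\section{Transfer from subquotients and proof of Theorem~\ref{thm:main}}

A group may lack large abelian subgroups, or they may be hard to find, while its subquotients have them; so we transfer functions from subquotients. A representation of a quotient is a representation of the group. A representation of an open subgroup can be induced, and the induced representation has among its coefficients the extensions by zero of the given ones. Openness is needed for these extensions to be continuous: extending by zero the function $1$ on the trivial subgroup of $\mathbb R$ gives a discontinuous function.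

\begin{lemma}\label{lem:transfer}
Let $H\le G$ be open, $N\lhd H$ closed normal, and $a\in B_p(H/N)$. Define $\tilde a(s)=a(sN)$ for $s\in H$ and $\tilde a(s)=0$ for $s\in G\setminus H$. Then $\tilde a\in B_p(G)$ and $\|\tilde a\|_{B_p(G)}\le\|a\|_{B_p(H/N)}$.
\end{lemma}

\begin{proof}
Let $a=\langle\mu,\pi(\cdot)x\rangle$ with a representation $\pi$ of $H/N$ on $E\in SQ_p$, and regard $\pi$ as a representation of $H$. Let $\tilde E$ be the space of functions $\xi:G\to E$ with
\[
\xi(gh)=\pi(h^{-1})\xi(g)\quad(g\in G,\ h\in H),\qquad \|\xi\|^p=\sum_{gH\in G/H}\|\xi(g)\|^p<\infty .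
\]
As $\pi$ is isometric, $\|\xi(g)\|$ depends only on the coset $gH$.

\emph{$\tilde E\in SQ_p$.} Choosing coset representatives identifies $\tilde E$ with $\ell_p(I;E)$, $I=G/H$. If $E\subseteq F/K$ with $F$ an $L_p$ space and $K$ a closed subspace, then
\[
\ell_p(I;E)\subseteq\ell_p(I;F/K)=\ell_p(I;F)/\ell_p(I;K),
\]
where the last equality is isometric because an element of $\ell_p(I;F/K)$ can be lifted coordinate by coordinate with norms increased by a factor at most $1+\delta$, for any $\delta>0$. Finally, $\ell_p(I;F)$ is an $L_p$ space.

\emph{The representation.} Let $(\tilde\pi(s)\xi)(g)=\xi(s^{-1}g)$. Left translation commutes with right translation and permutes the cosets $gH$, so $\tilde\pi$ is a homomorphism from $G$ into the invertible isometries of $\tilde E$. For strong continuity it suffices to treat continuity at $e$, since $\|\tilde\pi(s)\xi-\tilde\pi(s_0)\xi\|=\|\tilde\pi(s_0^{-1}s)\xi-\xi\|$. Since finite sums of functions supported on one coset are dense and the $\tilde\pi(s)$ are isometries, we may also assume that $\xi$ is supported on one coset $gH$. For $s$ in the open subgroup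 $gHg^{-1}$, the function $\tilde\pi(s)\xi$ is again supported on $gH$, and at $g$ it has the value
\[
\xi(s^{-1}g)=\xi\big(g\cdot g^{-1}s^{-1}g\big)=\pi(g^{-1}sg)\xi(g).
\]
Hence $\|\tilde\pi(s)\xi-\xi\|=\|\pi(g^{-1}sg)\xi(g)-\xi(g)\|\to0$ as $s\to e$.

\emph{The coefficient.} Let $\tilde x$ be supported on $H$ with $\tilde x(h)=\pi(h^{-1})x$, and let $\tilde\mu(\xi)=\langle\mu,\xi(e)\rangle$. Then $\tilde x\in\tilde E$, $\|\tilde x\|=\|x\|$ and $\|\tilde\mu\|\le\|\mu\|$. Moreover
\[
\langle\tilde\mu,\tilde\pi(s)\tilde x\rangle=\langle\mu,\tilde x(s^{-1})\rangle ,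
\]
which is $\langle\mu,\pi(s)x\rangle=a(sN)$ if $s\in H$, and $0$ otherwise. So $\tilde a\in B_p(G)$ and $\|\tilde a\|_{B_p(G)}\le\|\mu\|\,\|x\|$. Take the infimum over all ways of writing $a$ as a coefficient.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Given $n$, take $H,N,A$ from $(*)$ with $|A|\ge3^n$. Lemma~\ref{lem:dissociate} provides commuting $s_1,\dots,s_n\in A$ with distinct products. Proposition~\ref{prop:commuting}, applied to $L=H/N$, gives functions $b_1,\dots,b_n\in B_p(H/N)$ with $b_k(s_k)=1$ and $\|\sum_kz_kb_k\|_{B_p(H/N)}\le\rho_p^{-1}\max_k|z_k|$. Let $a_k=\tilde b_k$ as in Lemma~\ref{lem:transfer}. The map $b\mapsto\tilde b$ is linear and contractive, so $\|\sum_kz_ka_k\|_{B_p(G)}\le\rho_p^{-1}\max_k|z_k|$. The function $a_k$ takes the value $1$, so $\|a_k\|_{B_p}\ge\|a_k\|_\infty\ge1$ by \eqref{eq:sup}. Lemma~\ref{lem:nocotype} with $K=\rho_p^{-1}$ excludes every finite cotype.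
\end{proof}

\section{Which groups satisfy $(*)$}

The next lemma lets us find abelian groups inside finite subquotients.

\begin{lemma}\label{lem:finite}
If all abelian subgroups of a finite group $\Gamma$ have order at most $d$, then $|\Gamma|\le(d\cdot d!)^d$.
\end{lemma}

\begin{proof}
Every prime $l$ dividing $|\Gamma|$ is the order of an element, so $l\le d$, and there are at most $d$ such primes. Let $P$ be a Sylow $l$-subgroup and $A$ a maximal element among the abelian normal subgroups of $P$.

We claim that $C_P(A)=A$. Otherwise $C_P(A)/A$ is a nontrivial normal subgroup of the finite $l$-group $P/A$, so it contains a nontrivial element $yA$ of the center of $P/A$. Then $\langle A,y\rangle$ is abelian, since $y$ centralizes $A$, and it is normal in $P$, since $\langle yA\rangle$ is central in $P/A$. This contradicts the maximality of $A$.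

So $P$ acts on $A$ by conjugation with kernel $A$, and $P/A$ embeds in the symmetric group of the set $A$. Hence $|P|\le d\cdot d!$. As $|\Gamma|$ is the product of the orders of its Sylow subgroups, one for each prime, the bound follows.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:groups}]
\emph{(iii)} By Lemma~\ref{lem:finite}, finite subquotients $H/N$ of unbounded order contain abelian subgroups of unbounded order, which is $(*)$. If $G$ is infinite and locally finite, the subgroup generated by $m$ distinct elements is finite of order at least $m$. If $G$ is infinite and residually finite, choose $m$ distinct elements; each pair is separated in some finite quotient, and intersecting the finitely many corresponding normal subgroups of finite index gives a finite quotient of order at least $m$.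

\emph{(ii)} If $g$ has infinite order, take $H=G$, $N=\{e\}$, $A=\langle g\rangle$.

\emph{(i)} Let $G$ be non-discrete, with identity component $G_0$.

\emph{Case $G_0=\{e\}$.} Then $G$ is totally disconnected, and by van Dantzig's theorem it has a compact open subgroup $K$. It is infinite, since otherwise $\{e\}$ would be open and $G$ discrete. As a compact totally disconnected group, $K$ is profinite: its open normal subgroups form a neighborhood base at $e$. Suppose the indices $|K/N|$ of open normal subgroups $N$ were bounded, and choose $N$ of maximal index. For each open normal $N'$ the index of $N\cap N'$ is at least that of $N$, so $N\cap N'=N$. Hence $N\subseteq\bigcap N'=\{e\}$, and $K$ is finite, a contradiction. So the finite groups $K/N$ have unbounded order, and Lemma~\ref{lem:finite} gives $(*)$ with $H=K$.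

\emph{Case $G_0\ne\{e\}$.} Pick $g\in G_0\setminus\{e\}$ and let $U=G\setminus\{g\}$, an open neighborhood of $e$. By the Gleason--Yamabe theorem there are an open subgroup $H\le G$ and a compact normal subgroup $N\lhd H$ with $N\subseteq U$ such that $H/N$ is a Lie group. Suppose $H/N$ were discrete. Then $N$ would be open in $H$ and hence in $G$. An open subgroup is also closed and therefore contains $G_0$, so $g\in N\subseteq U$, a contradiction. So $\dim H/N\ge1$, and the image of a nontrivial one-parameter subgroup is an infinite abelian subgroup of $H/N$. This gives $(*)$ for every $m$ at once.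
\end{proof}

\begin{remark}\label{rem:open}
The conjecture, as a statement about all $G$ and $p$, is disproved. Its conclusion does hold for $p=2$ and for finite $G$. The case not decided here is $p\ne2$ and $G$ an infinite discrete group violating $(*)$. For such a $G$ there is an $m$ such that all abelian subgroups of all subquotients have order less than $m$; in particular $G$ is a torsion group of bounded exponent.

A Tarski monster $G$, that is, an infinite group all of whose proper nontrivial subgroups have the same prime order $l$, is an example. Indeed, $G$ is not cyclic, so it has more than one subgroup of order $l$. No subgroup $N$ of order $l$ is normal, because for another subgroup $M$ of order $l$ the product $NM$ would be a proper subgroup of order $l^2$. In particular $G$ is not abelian. So up to isomorphism its subquotients are $G$ itself, the cyclic group of order $l$, and the trivial group, and all abelian subgroups of these have order at most $l$.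
\end{remark}

\section{Copies of $\ell_\infty^n$ and of $\ell_\infty$}

By the Maurey--Pisier theorem \cite{MaureyPisier}, a Banach space without finite cotype contains $(1+\epsilon)$-isomorphic copies of $\ell_\infty^n$ for all $n$ and all $\epsilon>0$. So there is a dichotomy.

\begin{corollary}
Let $G$ satisfy $(*)$. Either $p=2$ and $B_p(G)$ has cotype $2$, or $p\ne2$ and $B_p(G)$ contains all $\ell_\infty^n$ almost isometrically.
\end{corollary}

When an infinite abelian group is available in a discrete subquotient, the bound of Proposition~\ref{prop:commuting}, being uniform in $n$, passes to infinite sums.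

\begin{theorem}\label{thm:linfty}
Let $p\ne2$, and suppose that $G$ has an open subgroup $H$ and an open normal subgroup $N\lhd H$ such that $H/N$ contains an infinite abelian subgroup. Then $B_p(G)$ contains a subspace isomorphic to $\ell_\infty$. In particular it contains $c_0$ and is not weakly sequentially complete.
\end{theorem}

The hypothesis holds, for instance, if $G$ is discrete and contains an infinite abelian subgroup. For $p=2$, by contrast, $B(G)$ is the predual of a von Neumann algebra and so is weakly sequentially complete.

\begin{proof}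
The group $L=H/N$ is discrete, and $N$, being open, is closed. Let $(s_k)$ be an infinite sequence as in Lemma~\ref{lem:dissociate}, chosen in an infinite abelian subgroup of $L$, and let $z\in\ell_\infty$. By Proposition~\ref{prop:commuting}, $a^{(n)}=\sum_{k\le n}z_k\delta_{s_k}$ has norm at most $\rho_p^{-1}\|z\|_\infty$ in $B_p(L)$. So
\[
a^{(n)}=\langle\mu_n,\pi_n(\cdot)x_n\rangle,\qquad\|x_n\|\le1,\quad\|\mu_n\|\le\rho_p^{-1}\|z\|_\infty+\tfrac1n,
\]
for some representation $\pi_n$ on some $E_n\in SQ_p$. To pass to the limit inside the class $SQ_p$ we use ultraproducts. Let $\mathcal U$ be a free ultrafilter on $\mathbb N$, and recall that $(E_n)_{\mathcal U}$ is the space of bounded sequences $(y_n)$, $y_n\in E_n$, modulo those with $\lim_{\mathcal U}\|y_n\|=0$, with norm $\lim_{\mathcal U}\|y_n\|$.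

\emph{$(E_n)_{\mathcal U}\in SQ_p$.} Let $E_n\subseteq F_n/K_n$ with $F_n$ an $L_p$ space and $K_n$ a closed subspace. Then $(E_n)_{\mathcal U}\subseteq(F_n/K_n)_{\mathcal U}$. The natural map $(F_n)_{\mathcal U}\to(F_n/K_n)_{\mathcal U}$ is a quotient map, since the $n$-th coordinate can be lifted with norm increased by at most $\frac1n$. Its kernel is $(K_n)_{\mathcal U}$: if $(f_n)$ is bounded and $\|f_n+K_n\|\to0$ along $\mathcal U$, choose $k_n\in K_n$ with $\|f_n-k_n\|\le\|f_n+K_n\|+\frac1n$; then $(k_n)$ is bounded and $\|f_n-k_n\|\to0$ along $\mathcal U$. So $(E_n)_{\mathcal U}\subseteq(F_n)_{\mathcal U}/(K_n)_{\mathcal U}$, and $(F_n)_{\mathcal U}$ is an $L_p$ space by \cite{Heinrich}.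

\emph{The limit coefficient.} Put $\pi(s)(y_n)_{\mathcal U}=(\pi_n(s)y_n)_{\mathcal U}$. This is a representation of $L$ by invertible isometries; no continuity is required because $L$ is discrete. With the vector $(x_n)_{\mathcal U}$, of norm at most $1$, and the functional $(y_n)_{\mathcal U}\mapsto\lim_{\mathcal U}\langle\mu_n,y_n\rangle$, of norm at most $\rho_p^{-1}\|z\|_\infty$, it has the coefficient $s\mapsto\lim_{\mathcal U}a^{(n)}(s)$. The $s_k$ are distinct, so this function is $Tz:=\sum_kz_k\delta_{s_k}$ (pointwise sum). Thus $T$ is a linear map from $\ell_\infty$ into $B_p(L)$ with $\|Tz\|_{B_p(L)}\le\rho_p^{-1}\|z\|_\infty$.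

\emph{Conclusion.} By Lemma~\ref{lem:transfer} and \eqref{eq:sup},
\[
\|z\|_\infty=\|\widetilde{Tz}\|_\infty\le\|\widetilde{Tz}\|_{B_p(G)}\le\|Tz\|_{B_p(L)}\le\rho_p^{-1}\|z\|_\infty ,
\]
so $z\mapsto\widetilde{Tz}$ is an isomorphic embedding of $\ell_\infty$ into $B_p(G)$. Weak sequential completeness (every weakly Cauchy sequence converges weakly) passes to closed subspaces by the Hahn--Banach theorem. It fails in $c_0\subseteq\ell_\infty$: the sums of the first $n$ unit vectors form a weakly Cauchy sequence without weak limit.
\end{proof}

\begin{thebibliography}{9}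
\bibitem{Daws} Matthew Daws, \emph{$p$-Operator Spaces and Fig\'a-Talamanca-Herz Algebras}, arXiv:math/0611833 (2006).
\bibitem{Heinrich} Heinrich, J. reine angew. Math. 313 (1980).
\bibitem{MaureyPisier} Maurey and Pisier, Studia Math. 58 (1976).
\end{thebibliography}

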